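# A Baire box power whose Tychonoff power is not Baire

## 1. Two topologies on $\omega^\omega$

Give $\omega=\{0,1,2,\dots\}$ the discrete topology and look at the set $\omega^\omega$ of all sequences of natural numbers. There are two natural ways to make it a space.

In the first, a basic open set is $\prod_n U_n$ with arbitrary $U_n\subseteq\omega$. Then $\{x\}=\prod_n\{x(n)\}$ is open for every $x$, so the space is discrete. The only dense subset of a discrete space is the whole space, so every countable intersection of dense open sets is the whole space.

In the second, a basic open set restricts only finitely many coordinates. The sets $[s]=\{x: s\subset x\}$, for $s$ a finite sequence, form a base. Here too countable intersections of dense open sets are dense: given dense open sets $G_0,G_1,\dots$ and $[s_0]$, choose finite sequences $s_0\subseteq s_1\subseteq\cdots$ with $[s_{k+1}]\subseteq G_k$ and $|s_{k+1}|>k$. The sequence $\bigcup_k s_k$ lies in $[s_0]$ and in every $G_k$.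

So both spaces satisfy the Baire Category Theorem, but for unrelated reasons. To see how unrelated, take
$$G_k=\{x\in\omega^\omega:\ \exists n\;\ x(n)\ge k\}.$$
In the second topology $G_k$ is open, and it is dense: a basic open set leaves some coordinate $n$ free, and we may put $x(n)=k$ there. In the first topology $G_k$ is still open, but $G_1$ is not dense: it misses the constant sequence $0$, which is an isolated point.

Now the general setting. All spaces are assumed Hausdorff.

**Definition 1.** A space is *Baire* if every countable intersection of dense open subsets is dense. For spaces $X_i$ $(i\in I)$, the *box product* $\square_{i\in I}X_i$ is the set $\prod_{i\in I}X_i$ with the topology generated by all sets $\prod_{i\in I}U_i$ with each $U_i$ open in $X_i$. The *Tychonoff product* is the same set with the usual product topology. We write $\square^I X$ for the box power and $X^J$ for the Tychonoff power.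

For finite index sets the two topologies coincide. In general the box topology is finer. The question, taken from Franklin D. Tall, "Some observations on the Baireness of $C_k(X)$ for a locally compact space $X$", arXiv:1507.06717 (2015), is this: *can one prove in ZFC that if a box product of a collection of Baire spaces is Baire, then its Tychonoff product is Baire?*

The first thing to try is to move the dense sets over. Let $G_0,G_1,\dots$ be dense open in the Tychonoff product. They are open in the finer box topology, and if they were dense there, Baireness of the box product would give a point in their intersection. The sets $G_k$ above show the exact place where this stops: a set that is dense because *some coordinate is still free* need not be dense in the box topology, where a basic open set may restrict all coordinates at once.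

Before looking for a counterexample, we note two facts about Baire spaces.

**Lemma 1.** (a) A nonempty open subspace $U$ of a Baire space $Z$ is Baire. (b) If $Z$ is Baire and $f:Z\to Y$ is continuous, open and onto, then $Y$ is Baire.

*Proof.* (a) Let $G_k$ be dense open in $U$. Then $G_k\cup(Z\setminus\overline U)$ is open in $Z$, and dense: a nonempty open set either meets $U$, and then meets $G_k$, or misses $U$, and then lies in $Z\setminus\overline U$. If $W\subseteq U$ is nonempty and open, then $W$ contains a point of all these sets. Being in $U$, that point is in every $G_k$.

(b) If $G$ is dense open in $Y$, then $f^{-1}(G)$ is open, and dense: for $O\ne\emptyset$ open in $Z$ the set $f(O)$ is open and nonempty, so it meets $G$, so $O$ meets $f^{-1}(G)$. Given dense open $G_k$ and a nonempty open $W\subseteq Y$, pick $z\in f^{-1}(W)\cap\bigcap_k f^{-1}(G_k)$. Then $f(z)\in W\cap\bigcap_kG_k$. $\square$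

The projection of a box product of nonempty spaces onto the product of finitely many factors is continuous, open and onto. By (b), *if a box product of nonempty spaces is Baire, then every finite subproduct is Baire.* A counterexample must therefore fail to be Baire only through infinitely many coordinates acting together.

## 2. Theorem A and its set-theoretic background

The answer to the question is no, and the counterexample needs no axioms beyond ZFC.

**Definition 2.** A *$\pi$-base* of a space $X$ is a family of nonempty open sets such that every nonempty open set contains one of them. $\pi w(X)$ is the least size of a $\pi$-base, and $w(X)$ is the least size of a base.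

The nonempty members of a base form a $\pi$-base, so $\pi w(X)\le w(X)$. The inequality can be strict. In the Sorgenfrey line (the reals with base $[a,b)$) the intervals $(p,q)$ with $p<q$ rational form a countable $\pi$-base, since $[a,b)\supseteq(p,q)$ whenever $a<p<q<b$. But a base must contain, for each real $a$, a set $B_a$ with $a\in B_a\subseteq[a,a+1)$. Then $\min B_a=a$, so the $B_a$ are distinct and the base is uncountable.

**Theorem A (ZFC).** For every regular uncountable cardinal $\kappa$ there is a nonempty metrizable, zero-dimensional space $X=X_\kappa$ with $w(X)=\pi w(X)=\kappa$ such that

1. $\square^IX$ is Baire for every index set $I$ with $|I|<\kappa$;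
2. for every infinite $J$, the Tychonoff power $X^J$ is not Baire; in fact countably many dense open subsets of $X^J$ have empty intersection.

Take $\kappa=\omega_1$ and $I=J=\omega$. Then $X$ is Baire (part 1 with $|I|=1$), $\square^\omega X$ is Baire, and $X^\omega$ is not Baire. So the negation of "if a box product of Baire spaces is Baire, then its Tychonoff product is Baire" is a theorem of ZFC. Consequently the implication itself is not a theorem of ZFC, assuming that ZFC is consistent.

We recall what the proof uses. Fix a regular uncountable cardinal $\kappa$. Regularity means that the supremum of fewer than $\kappa$ ordinals below $\kappa$ is below $\kappa$. A set $C\subseteq\kappa$ is *club* if it is unbounded in $\kappa$ and contains every limit ordinal $\delta<\kappa$ for which $C\cap\delta$ is unbounded in $\delta$. A set $S\subseteq\kappa$ is *stationary* if it meets every club set. Three remarks will be used.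

- A stationary set is unbounded, because each tail $\{\delta<\kappa:\delta>\eta\}$ is club.
- A stationary set stays stationary after removing a bounded part: if $S$ is stationary, $C$ club and $\xi<\kappa$, then $C\setminus(\xi+1)$ is club, so it meets $S$.
- The set $E=\{\delta<\kappa:\delta\text{ limit},\ \mathrm{cf}\,\delta=\omega\}$ is stationary: a club $C$ contains some $c_0<c_1<\cdots$, and $\sup_nc_n$ is below $\kappa$, has cofinality $\omega$, and lies in $C$.

For $\kappa=\omega_1$ the set $E$ consists of all countable limit ordinals $\ge\omega$. Finally, **Solovay's theorem**: every stationary subset of a regular uncountable $\kappa$ contains $\kappa$ many pairwise disjoint stationary sets.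

## 3. Sorting sequences by their supremum

We want spaces in which a few dense open sets force several coordinates to agree on one piece of data. For $x\in\kappa^\omega$ put
$$\|x\|=\sup\{x(m)+1:\ m<\omega\}.$$
This is below $\kappa$, as $\kappa$ is regular and uncountable. For example, $x=(0,1,2,\dots)$ has $\|x\|=\omega$; $x=(5,5,5,\dots)$ has $\|x\|=6$; and $x=(\omega,0,1,2,\dots)$ has $\|x\|=\omega+1$. If $\|x\|$ is a limit ordinal, then all $x(m)<\|x\|$ and $\sup_mx(m)=\|x\|$.

For stationary $S\subseteq E$ let $X_S=\{x\in\kappa^\omega:\|x\|\in S\}$, where $\kappa$ is discrete and $\kappa^\omega$ has the Tychonoff topology. Basic open sets are $[s]=\{x\in X_S:s\subset x\}$ with $s\in\kappa^{<\omega}$. Each is nonempty: $S$ is unbounded, so some $\delta\in S$ is above all values of $s$, and $s$ can be continued by a sequence cofinal in $\delta$.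

**Two coordinates are made to agree.** Let $S,T\subseteq E$ be stationary. In $X_S\times X_T$ consider, for $k<\omega$, the set of $(x,y)$ with $y(m)>x(k)$ for some $m$, and the symmetric set. They are open, since finitely many entries witness membership. They are dense: given $[s]\times[t]$, extend $s$ to length $>k$ and append $s(k)+1$ to $t$. A point in all of them has $\|x\|=\|y\|$. If $S\cap T=\emptyset$, there is no such point, so $X_S\times X_T$ is not Baire. But this is a finite product, and by the end of Section 1 no box product with these two factors is Baire. Two coordinates are too few.

**Attempt with infinitely many stationary sets.** Take disjoint stationary $T_0,T_1,\dots\subseteq E$ and put $S_n=\bigcup_{m\ge n}T_m$. The $S_n$ decrease, each is stationary, and $\bigcap_nS_n=\emptyset$. In $\prod_nX_{S_n}$ the sets "$\exists m\; x_j(m)>x_i(k)$" are dense open for all $i,j,k$, and a common point would have one value $\|x_n\|=\delta$ for all $n$, with $\delta\in\bigcap_nS_n=\emptyset$. So the Tychonoff product is not Baire. Unfortunately the same sets are dense in the box product, because each of them concerns only two coordinates: given a box $\prod_n[s_n]$, we change $s_i$ and $s_j$ and leave the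 rest alone. So the box product is not Baire either. We need at least one dense set of the kind seen in Section 1, which exploits a free coordinate.

**Attempt with levels in $\omega$.** Let the point itself choose which $S_n$ it obeys. With $S_a$ $(a<\omega)$ as above, let
$$X'=\{(a,x)\in\omega\times\kappa^\omega:\ \|x\|\in S_a\},$$
with basic open sets $[a,s]$, defined by fixing $a$ and an initial segment $s$ of $x$. In the Tychonoff power $(X')^\omega$, with points $((a_n,x_n))_n$, the sets "$\exists m\;x_j(m)>x_i(k)$" are again dense open, and so are the sets "$\exists n\;a_n\ge k$", by a free coordinate. A common point would have all $\|x_n\|$ equal to one $\delta$, with $\delta\in S_{a_n}$ for all $n$ and the $a_n$ unbounded in $\omega$. Since the $S_a$ decrease, $\delta\in\bigcap_aS_a=\emptyset$. So $(X')^\omega$ is not Baire, and now the sets doing the damage are not all dense in the box topology. Still, $\square^\omega X'$ is not Baire: the box $\prod_n[n,\emptyset]$ is nonempty and open, the sets "$\exists m\;x_j(m)>x_i(k)$" are dense open in the box power, and a common point inside this box would again have $\delta\in\bigcap_nS_n=\emptyset$.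

The failure is now precise: a single box can write down an unbounded sequence of levels. The cure for the box side is to let the levels range over $\kappa$, since fewer than $\kappa$ levels are bounded below $\kappa$. But this seems to ruin the Tychonoff side, where the contradiction came from countably many unbounded levels, and countably many levels in $\kappa$ are always bounded.

The way out is to measure the levels against $\delta$ instead of $\kappa$. The common value $\delta$ is itself decided by the point. In the Tychonoff power a free coordinate can be given a level above any prescribed entry $x_0(k)$, so a suitable countable family of dense open sets makes the levels cofinal in $\delta$. If the levels that a sequence with $\|x\|=\delta$ may occupy are bounded by some ordinal $h(\delta)<\delta$, this is a contradiction. On the box side we need that for each $\beta<\kappa$ there are stationarily many $\delta$ with $h(\delta)\ge\beta$. So we need a regressive function all of whose upper sets are stationary.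

## 4. Levels bounded by a regressive function

**Step 1: the function $h$.** This step produces $h:E\to\kappa$ with $h(\delta)<\delta$ such that every set $\{\delta\in E:h(\delta)\ge\alpha\}$ is stationary. By Solovay's theorem $E$ contains pairwise disjoint stationary sets $T_\xi$ $(\xi<\kappa)$. Let $h(\delta)=\xi$ if $\delta\in T_\xi$ and $\xi<\delta$, and let $h(\delta)=0$ if there is no such $\xi$. This is well defined because the $T_\xi$ are disjoint. Every $\delta\in E$ is at least $\omega$, so
$$h(\delta)<\delta\qquad(\delta\in E). \tag{1}$$
For each $\xi$, $h^{-1}(\xi)\supseteq T_\xi\setminus(\xi+1)$, which is stationary. Put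
$$S_\alpha=\{\delta\in E:\ h(\delta)\ge\alpha\}\qquad(\alpha<\kappa).$$
Since $S_\alpha\supseteq h^{-1}(\alpha)$, each $S_\alpha$ is stationary, and clearly $S_\alpha\supseteq S_\beta$ for $\alpha\le\beta$.

**Step 2: the space.** This step defines $X$ and checks its elementary properties. Give $\kappa$ the discrete topology and let
$$X=\{(\alpha,x)\in\kappa\times\kappa^\omega:\ \|x\|\in S_\alpha\}$$
as a subspace of $\kappa\times\kappa^\omega$ with the Tychonoff topology. Thus
$$(\alpha,x)\in X\iff \|x\|\in E\ \text{ and }\ \alpha\le h(\|x\|). \tag{2}$$
For instance, the sequence $x=(0,1,2,\dots)$ has $\|x\|=\omega$, and it occurs in $X$ exactly at the levels $\alpha=0,1,\dots,h(\omega)$, where $h(\omega)$ is a natural number. The sequence $(5,5,5,\dots)$ occurs at no level.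

A countable product of discrete spaces is metrizable and zero-dimensional, and both properties pass to subspaces. For $\alpha<\kappa$ and $s\in\kappa^{<\omega}$ let
$$[\alpha,s]=\{(\alpha,x)\in X:\ s\subset x\}.$$
These sets are clopen in $X$ and form a base, and there are $\kappa$ pairs $(\alpha,s)$. Each is nonempty: $S_\alpha$ is unbounded, so pick $\delta\in S_\alpha$ above all values of $s$ and extend $s$ by a sequence cofinal in $\delta$; the resulting $x$ has $\|x\|=\delta\in S_\alpha$. So $X\neq\emptyset$ and $w(X)\le\kappa$. The sets $[\alpha,\emptyset]$ $(\alpha<\kappa)$ are pairwise disjoint, nonempty and open. A $\pi$-base has a member inside each of them, and these members are distinct, so $\pi w(X)\ge\kappa$. Hence $w(X)=\pi w(X)=\kappa$.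

## 5. Infinite Tychonoff powers of $X$ are not Baire

Let $J$ be infinite. Renaming indices, we may assume $\omega\subseteq J$. Write points of $X^J$ as $y=((\alpha_j,x_j))_{j\in J}$. For $i,j,k\in\omega$ put
$$D_{i,j,k}=\{y:\ \exists m\;\ x_j(m)>x_i(k)\},\qquad L_k=\{y:\ \exists n\in\omega\;\ \alpha_n\ge x_0(k)\}.$$
These are countably many sets.

**Step 1: they are open.** This holds because membership of $y$ in any of them is witnessed by finitely many entries of $y$, and fixing finitely many entries defines an open set.

**Step 2: they are dense.** The purpose is to enter each set from an arbitrary basic open set. Let $W$ be a nonempty basic open set given by conditions $(\alpha_j,x_j)\in[\alpha_j,s_j]$ for $j\in F$, with $F$ finite.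

For $D_{i,j,k}$, enlarge $F$ to contain $i$ and $j$, using the condition $[0,\emptyset]$ at new coordinates. Extend $s_i$ to length $>k$, and then append the value $s_i(k)+1$ to $s_j$ (this is also correct when $i=j$). All sets $[\alpha,s]$ are nonempty, so the new conditions define a nonempty basic open set, and it is contained in $W\cap D_{i,j,k}$.

For $L_k$, enlarge $F$ in the same way to contain $0$ and extend $s_0$ to length $>k$. Choose a coordinate $n\in\omega\setminus F$, which is still free, and impose the condition $[s_0(k),\emptyset]$ there. The resulting nonempty basic open set lies in $W$, and its points have $\alpha_n=s_0(k)=x_0(k)$, so it lies in $L_k$.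

**Step 3: their intersection is empty.** This is where regressiveness is used. Suppose $y$ lies in all the sets. Let $i,j\in\omega$. By $D_{i,j,k}$, for every $k$ there is $m$ with $x_i(k)+1\le x_j(m)<\|x_j\|$, so $\|x_i\|\le\|x_j\|$. Since $i,j$ were arbitrary, there is one $\delta$ with $\|x_n\|=\delta$ for all $n\in\omega$. By (2), $\delta\in E$ and $\alpha_n\le h(\delta)$ for all $n\in\omega$. By $L_k$, for every $k$ there is $n$ with $x_0(k)\le\alpha_n\le h(\delta)$. As $\delta$ is a limit, $\delta=\sup_kx_0(k)$, and so by (1)
$$\delta=\sup_kx_0(k)\le h(\delta)<\delta,$$
a contradiction. Since $X^J\ne\emptyset$, the empty intersection is not dense and $X^J$ is not Baire. This proves part 2 of Theorem A. $\square$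

The sets $D_{i,j,k}$ are dense in the box topology as well. The sets $L_k$ are not: the nonempty box that prescribes $[0,(1)]$ at coordinate $0$ and $[0,\emptyset]$ at all other coordinates has $\alpha_n=0<1=x_0(0)$ for all $n$, so it misses $L_0$.

## 6. Box powers with fewer than $\kappa$ coordinates are Baire

Let $|I|<\kappa$. If $I=\emptyset$, the box power is a single point and is Baire, so let $I\ne\emptyset$. Let $D_k$ $(k<\omega)$ be dense open in $\square^IX$ and let $W\neq\emptyset$ be open. We must find a point of $W\cap\bigcap_kD_k$. Choose a nonempty basic box $\prod_i[\alpha_i,s^0_i]\subseteq W$.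

**Step 1: one level above all.** This step reduces the membership conditions at all coordinates to one condition. Since $|I|<\kappa$ and $\kappa$ is regular, $\beta:=\sup_i\alpha_i<\kappa$. So if all coordinates $x_i$ end up with the same value $\|x_i\|=\delta\in S_\beta$, then $\delta\in S_{\alpha_i}$ and $(\alpha_i,x_i)\in X$ for every $i$. The $\alpha_i$ stay fixed from now on.

**Step 2: notation for boxes.** We set up conditions for the remaining coordinates. Let $P=(\kappa^{<\omega})^I$. For $p=(s_i)_{i\in I}\in P$ let $N_p=\prod_i[\alpha_i,s_i]$, a nonempty open box. Write $q\supseteq p$ if $q_i\supseteq p_i$ for all $i$; then $N_q\subseteq N_p$. Let $p^\frown\gamma$ be obtained by appending $\gamma$ to every $p_i$, and put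
$$\rho(p)=\sup\{s_i(m)+1:\ i\in I,\ m<|s_i|\}.$$
This is a supremum of at most $|I|\cdot\omega<\kappa$ ordinals below $\kappa$, so $\rho(p)<\kappa$.

**Step 3: entering $D_k$.** For $p\in P$ and $k<\omega$ we choose $p*k\in P$ with $p*k\supseteq p$ and $N_{p*k}\subseteq D_k$. This is possible: as $D_k$ is dense, pick $((\alpha_i,x_i))_i\in N_p\cap D_k$ and an open box $\prod_iU_i\subseteq N_p\cap D_k$ around it. For each $i$ pick $m_i\ge|s_i|$ with $[\alpha_i,x_i{\restriction}m_i]\subseteq U_i$. Then $p*k=(x_i{\restriction}m_i)_i$ works.

At this point one would like to run a single sequence: start with $p=(s_i^0)_i$, replace $p$ by $p*0$, append a large common value to all coordinates, pass to $*1$, append again, and so on. If the appended value is each time $\rho$ of the current condition, then in the limit all $x_i$ have the same $\|x_i\|=\delta$, and $\delta\in E$. What is missing is that $\delta$ lies in $S_\beta$. Nothing in the construction arranges this, and for $\beta\ge1$ the set $E\setminus S_\beta$ contains $h^{-1}(0)$ and so is itself stationary. The remedy is to prepare all possible runs beforehand, choose $\delta\in S_\beta$ first, and only then select a run that converges to this $\delta$.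

**Step 4: the tree of all runs.** This step records what happens for every choice of appended values. Define $p_\gamma\in P$ for $\gamma\in\kappa^{<\omega}$ by
$$p_\emptyset=(s^0_i)_i,\qquad p_{\gamma^\frown\xi}=(p_\gamma*k)^\frown\xi\quad\text{for }|\gamma|=k,\ \xi<\kappa. \tag{3}$$

**Step 5: a club of closure points.** We find many $\delta$ such that runs with appended values below $\delta$ never leave $\delta$. For $\delta<\kappa$ the set $\delta^{<\omega}$ has size at most $\max(|\delta|,\omega)<\kappa$, so
$$g(\delta):=\sup\{\rho(p_\gamma):\ \gamma\in\delta^{<\omega}\}<\kappa .$$
The function $g$ is nondecreasing. Let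
$$C=\{\delta<\kappa:\ \delta\text{ limit},\ g(\delta')<\delta\text{ for all }\delta'<\delta\}.$$
This set is club. It is closed: if $C\cap\delta$ is unbounded in the limit ordinal $\delta<\kappa$ and $\delta'<\delta$, there is $\varepsilon\in C$ with $\delta'<\varepsilon<\delta$, and $g(\delta')<\varepsilon<\delta$. It is unbounded: given $\delta_0<\kappa$, choose $\delta_{n+1}<\kappa$ larger than $\delta_n$ and $g(\delta_n)$. The ordinal $\delta=\sup_n\delta_n<\kappa$ is a limit, and if $\delta'<\delta$, then $\delta'<\delta_n$ for some $n$, so $g(\delta')\le g(\delta_n)<\delta_{n+1}<\delta$.

If $\delta\in C$ and $\gamma\in\delta^{<\omega}$, then the finitely many values of $\gamma$ lie below some $\delta'<\delta$, so $\gamma\in(\delta')^{<\omega}$ and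
$$\rho(p_\gamma)\le g(\delta')<\delta. \tag{4}$$

**Step 6: choosing $\delta$ and the run.** Here the point is found. Since $S_\beta$ is stationary, pick $\delta\in C\cap S_\beta$. As $\mathrm{cf}\,\delta=\omega$, pick $\gamma_0<\gamma_1<\cdots$ cofinal in $\delta$. Let
$$p^k=p_{(\gamma_0,\dots,\gamma_{k-1})},\qquad x_i=\bigcup_kp^k_i .$$
By (3), $p^{k+1}=(p^k*k)^\frown\gamma_k\supseteq p^k*k\supseteq p^k$, so the $p^k_i$ increase with $k$, and every step appends an entry. Hence $x_i\in\kappa^\omega$ is an infinite sequence.

**Step 7: the point works.** We check that it belongs to $\square^IX$ and to all the sets required. By (4), $\rho(p^k)<\delta$ for all $k$, so all values of $x_i$ are below $\delta$, and $\|x_i\|\le\delta$. Every $\gamma_k$ is a value of $x_i$, so $\|x_i\|\ge\sup_k\gamma_k=\delta$. Hence $\|x_i\|=\delta\in S_\beta\subseteq S_{\alpha_i}$, and $(\alpha_i,x_i)\in X$ for every $i\in I$. The point $y=((\alpha_i,x_i))_i$ lies in every $N_{p^k}$. So $y\in N_{p^0}\subseteq W$, and for every $k$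
$$y\in N_{p^{k+1}}\subseteq N_{p^k*k}\subseteq D_k .$$
Thus $y\in W\cap\bigcap_kD_k$. This proves part 1, and Theorem A. $\blacksquare$

*Remark.* By Oxtoby (Fund. Math. 49 (1961)), any Tychonoff product of Baire spaces with countable $\pi$-bases is Baire. If a Baire space $X$ has countable weight, then it has a countable $\pi$-base, so all its Tychonoff powers are Baire. Hence the weight $\omega_1$ of $X_{\omega_1}$ is the least possible for a counterexample consisting of powers of one space.

## 7. Routing coordinates through a larger box product

The space $X_\kappa$ has Baire box powers for all exponents below $\kappa=\pi w(X_\kappa)$. We now show that it could not have a Baire box power with exponent $\kappa$. This will come from a theorem that repairs the naive attempt of Section 1, at the cost of extra coordinates.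

Recall where that attempt failed. A dense open $G$ in the Tychonoff product may need a coordinate $i$ that has been free so far to enter some open set $O_i$, while in the box product that coordinate is already confined. Suppose now that the box product we are given has many factors, and that infinitely many of them are open subspaces of $X_i$ lying inside $O_i$. Then we need not decide beforehand which box coordinate feeds $i$. When $G$ asks for $O_i$, we *route* $i$ to an unused factor inside $O_i$.

**Theorem B (ZFC).** Let $\{X_i:i\in I\}$ and $\{Z_\eta:\eta\in\Lambda\}$ be families of nonempty spaces such that $\square_{\eta\in\Lambda}Z_\eta$ is Baire. Suppose that for every $i\in I$ and every nonempty open $O\subseteq X_i$ there are infinitely many $\eta\in\Lambda$ such that $Z_\eta$ is an open subspace of $X_i$ contained in $O$. Then the Tychonoff product $\prod_{i\in I}X_i$ is Baire.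

A case to keep in mind: let every $X_i$ be the discrete space $\omega$, let $\Lambda=\omega\times\omega$, and let $Z_{(n,m)}=\{n\}$. A nonempty $O\subseteq\omega$ contains some $n$, hence all $Z_{(n,m)}$ with $m<\omega$. The box product of the $Z_\eta$ is a single point, which is Baire, so Theorem B says that the Tychonoff power $\omega^I$ is Baire for every $I$. Here the box product carries no information at all, and the routing does all the work: sending $i$ to $(5,0)$ means deciding $y_i=5$. In general the work is shared between the routing and the Baire property of the box product.

*Proof of Theorem B.* Let $Y=\prod_{i\in I}X_i$ and $Z=\square_{\eta\in\Lambda}Z_\eta$. "Box" means a set $V=\prod_\eta V_\eta$ with each $V_\eta\subseteq Z_\eta$ nonempty and open. Boxes form a base of nonempty open sets of $Z$.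

**Step 1: routings and the open sets they describe.** This step sets up the dictionary between $Z$ and $Y$. Call a finite partial injection $\varphi$ from $I$ to $\Lambda$ *admissible* if $Z_{\varphi(i)}$ is an open subspace of $X_i$ for each $i\in\operatorname{dom}\varphi$. For a box $V$ and admissible $\varphi$ let
$$c(V,\varphi)=\{y\in Y:\ y_i\in V_{\varphi(i)}\text{ for all }i\in\operatorname{dom}\varphi\}.$$
Since $V_{\varphi(i)}$ is open in $Z_{\varphi(i)}$, it is open in $X_i$. So $c(V,\varphi)$ is open in $Y$, and it is nonempty because all $V_\eta$ and all $X_i$ are nonempty. In the example above, all boxes equal $Z$, and $c(Z,\{(i,(5,0))\})=\{y:y_i=5\}$. If $V'\subseteq V$ and $\varphi'\supseteq\varphi$, then $c(V',\varphi')\subseteq c(V,\varphi)$.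

**Step 2: entering one open set.** The purpose is the following claim, which is what repeated factors buy.

**Claim.** If $G\subseteq Y$ is open and meets $c(V,\varphi)$, then there are a box $V'\subseteq V$ and an admissible $\varphi'\supseteq\varphi$ with $c(V',\varphi')\subseteq G$.

*Proof of the Claim.* The set $G\cap c(V,\varphi)$ is open and nonempty. Take a basic Tychonoff neighborhood, contained in $G$, of one of its points, enlarge its finite support to contain $\operatorname{dom}\varphi$, and intersect the factor at each $i\in\operatorname{dom}\varphi$ with $V_{\varphi(i)}$. This gives a finite $F'\supseteq\operatorname{dom}\varphi$ and nonempty open $O_i\subseteq X_i$ $(i\in F')$ with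
$$\{y:\ y_i\in O_i\ \ \forall i\in F'\}\subseteq G,\qquad O_i\subseteq V_{\varphi(i)}\ \text{ for }i\in\operatorname{dom}\varphi. \tag{5}$$
For $i\in F'\setminus\operatorname{dom}\varphi$ choose, one after another, $\varphi'(i)\in\Lambda$ different from all values used so far (including those of $\varphi$), such that $Z_{\varphi'(i)}$ is an open subspace of $X_i$ contained in $O_i$. There are infinitely many candidates by hypothesis, and only finitely many are used up. With $\varphi'=\varphi$ on $\operatorname{dom}\varphi$, the map $\varphi'$ is admissible. Let $V'_{\varphi(i)}=O_i$ for $i\in\operatorname{dom}\varphi$, which is well defined as $\varphi$ is injective, and $V'_\eta=V_\eta$ for all other $\eta$. By (5), $V'$ is a box contained in $V$. For $i\in\operatorname{dom}\varphi$ we have $V'_{\varphi'(i)}=O_i$. For $i\in F'\setminus\operatorname{dom}\varphi$ the index $\varphi'(i)$ is not a value of $\varphi$, so $V'_{\varphi'(i)}=V_{\varphi'(i)}\subseteq Z_{\varphi'(i)}\subseteq O_i$. Hence $V'_{\varphi'(i)}\subseteq O_i$ for all $i\in F'$, and $c(V',\varphi')\subseteq G$. $\square$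

Now let $G_k$ $(k<\omega)$ be dense open in $Y$ and let $W\ne\emptyset$ be open in $Y$. We look for a point of $W\cap\bigcap_kG_k$.

**Step 3: dense families of boxes.** This step translates each $G_k$ into a dense open subset of part of $Z$. Apply the Claim to $(Z,\emptyset)$ and $G=W$ (note $c(Z,\emptyset)=Y$). It gives a box $V^*$ and an admissible $\varphi^*$ with $c(V^*,\varphi^*)\subseteq W$. Put $\mathcal W_{-1}=\{V^*\}$ and $\varphi_{V^*}=\varphi^*$.

Suppose $\mathcal W_{k-1}$ is a pairwise disjoint family of boxes contained in $V^*$, with union dense in $V^*$, each $V\in\mathcal W_{k-1}$ carrying an admissible $\varphi_V$. For each $V\in\mathcal W_{k-1}$ use Zorn's lemma to choose a maximal pairwise disjoint family of boxes $V'\subseteq V$ for which there is an admissible $\varphi'\supseteq\varphi_V$ with $c(V',\varphi')\subseteq G_k$. The union of this family is dense in $V$. Otherwise some box $V''\subseteq V$ misses the union. As $G_k$ is dense, it meets $c(V'',\varphi_V)$, and the Claim gives a box $V'\subseteq V''$ and an admissible $\varphi'\supseteq\varphi_V$ with $c(V',\varphi')\subseteq G_k$. This $V'$ is disjoint from every member of the family and could be added to it, contradicting maximality.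

Let $\mathcal W_k$ be the union of these families over all $V\in\mathcal W_{k-1}$. It is pairwise disjoint, since members from different families lie in disjoint sets. In particular each $V'\in\mathcal W_k$ lies in exactly one $V\in\mathcal W_{k-1}$, and we let $\varphi_{V'}\supseteq\varphi_V$ be a witness $\varphi'$ for $V'$. The union of $\mathcal W_k$ is dense in $V^*$: a nonempty open subset of $V^*$ meets some $V\in\mathcal W_{k-1}$ in a nonempty open set, which meets a member of the family chosen inside $V$.

**Step 4: a point of $Z$ selects a coherent routing.** Here Baireness of the box product is used. By Lemma 1(a), $V^*$ is Baire, and each $\bigcup\mathcal W_k$ is open and dense in $V^*$. So there is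
$$z\in V^*\cap\bigcap_{k<\omega}\bigcup\mathcal W_k .$$
Let $V_k$ be the unique member of $\mathcal W_k$ containing $z$, with $V_{-1}=V^*$. By construction $V_k$ is contained in some member of $\mathcal W_{k-1}$ whose function is extended by $\varphi_{V_k}$. That member contains $z$, so it is $V_{k-1}$. Hence $\varphi_{V_{k-1}}\subseteq\varphi_{V_k}$ for all $k\ge0$, and $\varphi=\bigcup_k\varphi_{V_k}$ is a function.

**Step 5: the point of $Y$.** It remains to read off the point. Define $y\in Y$ by $y_i=z_{\varphi(i)}\in Z_{\varphi(i)}\subseteq X_i$ for $i\in\operatorname{dom}\varphi$, and let $y_i\in X_i$ be arbitrary otherwise. Fix $k\ge-1$. Since $z\in V_k$, for each $i\in\operatorname{dom}\varphi_{V_k}$ the coordinate $y_i=z_{\varphi(i)}$ lies in the factor of $V_k$ at $\varphi(i)=\varphi_{V_k}(i)$. So $y\in c(V_k,\varphi_{V_k})$. For $k\ge0$ this set is contained in $G_k$, and for $k=-1$ it is $c(V^*,\varphi^*)\subseteq W$. Thus $y\in W\cap\bigcap_kG_k$. $\blacksquare$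

## 8. How many copies suffice

**Corollary C.**

* (a) If $\lambda\ge\max(\omega,\pi w(X))$ and $\square^\lambda X$ is Baire, then $X^J$ is Baire for every $J$. In particular, if all box powers of $X$ are Baire, then all Tychonoff powers of $X$ are Baire.
* (b) If $X_i$ $(i\in I)$ are nonempty, $\kappa_i\ge\max(\omega,\pi w(X_i))$, and the box product of all $X_i$, each $X_i$ taken $\kappa_i$ times, is Baire, then $\prod_{i\in I}X_i$ is Baire.
* (c) (Sharpness.) For $X_\kappa$ of Theorem A: $\square^\mu X_\kappa$ is Baire iff $\mu<\kappa$, and $X_\kappa^J$ is Baire iff $J$ is finite. So for regular uncountable $\pi w(X)$ the bound in (a) cannot be lowered. Moreover, taking $\kappa=\mu^+$, for every infinite $\mu$ there is $X$ with $\square^\mu X$ Baire and $X^\omega$ not Baire, so no bound independent of $X$ suffices.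

**Proof of (a).** The aim is to find, inside $\square^\lambda X$, a box product satisfying the hypothesis of Theorem B. If $X=\emptyset$, then $X^J$ is empty or, for $J=\emptyset$, a single point, and it is Baire. Let $X\ne\emptyset$. Since $\lambda$ is infinite and $\lambda\ge\pi w(X)$, we can enumerate a $\pi$-base of $X$ as $\{B_\eta:\eta<\lambda\}$, with every member listed infinitely often. The set $\prod_{\eta<\lambda}B_\eta$ is nonempty and open in $\square^\lambda X$, and its subspace topology is that of $\square_{\eta<\lambda}B_\eta$. So this box product is Baire by Lemma 1(a). A nonempty open $O\subseteq X$ contains some member of the $\pi$-base, hence contains $B_\eta$ for infinitely many $\eta$. Apply Theorem B with $\Lambda=\lambda$, $Z_\eta=B_\eta$, and $X_i=X$ for all $i\in J$. For the last sentence of (a), take $\lambda=\max(\omega,\pi w(X))$.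

**Proof of (b).** The aim is the same, with a separate supply of factors for each $i$. For each $i$ let $\{B_{i,\xi}:\xi<\kappa_i\}$ enumerate a $\pi$-base of $X_i$ with every member listed infinitely often. Put $\Lambda=\{(i,\xi):i\in I,\ \xi<\kappa_i\}$. The space $\square_{(i,\xi)\in\Lambda}B_{i,\xi}$ is a nonempty open subspace of the given Baire box product, hence Baire. If $O\subseteq X_i$ is nonempty and open, then $B_{i,\xi}\subseteq O$ for infinitely many $\xi$. Apply Theorem B with $Z_{(i,\xi)}=B_{i,\xi}$.

**Proof of (c).** The aim is to set (a) against Theorem A. If $\mu<\kappa$, then $\square^\mu X_\kappa$ is Baire by Theorem A, part 1. If $\mu\ge\kappa=\pi w(X_\kappa)$ and $\square^\mu X_\kappa$ were Baire, then (a) would make $X_\kappa^\omega$ Baire, contradicting Theorem A, part 2. For finite $J$ the spaces $X_\kappa^J$ and $\square^JX_\kappa$ coincide, and $|J|<\kappa$, so $X_\kappa^J$ is Baire by part 1. For infinite $J$ it is not Baire by part 2.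

So for each regular uncountable $\kappa$ the space $X_\kappa$ has $\pi w(X_\kappa)=\kappa$, all box powers with exponent below $\kappa$ Baire, and $X_\kappa^\omega$ not Baire. This is why the bound in (a) cannot be lowered when $\pi w(X)$ is regular and uncountable. Finally, for infinite $\mu$ the cardinal $\kappa=\mu^+$ is regular and uncountable, and $\mu<\kappa$, so $\square^\mu X_{\mu^+}$ is Baire while $X_{\mu^+}^\omega$ is not. $\blacksquare$
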